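
\newtheorem{theorem}{Theorem}[section]
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{corollary}[theorem]{Corollary}
\theoremstyle{definition}
\newtheorem{definition}[theorem]{Definition}
\newtheorem{example}[theorem]{Example}
\newtheorem{remark}[theorem]{Remark}

\title{Nash equilibria of multiplayer games\\ and parallel all-or-unique choice}


\begin{abstract}
We show that finding a mixed Nash equilibrium of a finite game with any number of players has the same Weihrauch degree as finitely many parallel calls to all-or-unique choice on $[0,1]$, that is, $\mathrm{Nash}\equiv_{\mathrm W}\mathrm{AoUC}_{[0,1]}^*$. This answers a question of Crook and Pauly. The proof has two parts. First, if a nonempty closed subset of $[0,1]^n$ is given by negative information together with positive information that may be declared void at most $k$ times, then a point of it can be found with $k$ parallel calls, and this characterizes $\mathrm{AoUC}_{[0,1]}^k$. Second, quantifier elimination provides information of this kind for every relation with values in $[0,1]^n$ that is semi-algebraic over $\mathbb Q$ and closed over its domain.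 For such a relation we also show that the number of parallel calls can be taken to be the dimension of the domain, and that this number cannot be lowered in general. Finally, we characterize the choice problems of semi-algebraic relations over $\mathbb Q$ with compact fibers in $[0,1]^n$ that reduce to $\mathrm{AoUC}_{[0,1]}^*$.
\end{abstract}

\section{Introduction}

\subsection{The question}

Consider a finite game whose payoffs are real numbers, known to us only through rational approximations. By Nash's theorem it has a mixed equilibrium. How hard is it to find one?

One player with two pure strategies already shows that no algorithm does it. Let $p$ be the payoff of the first strategy minus that of the second, and let $x$ be the probability given to the first strategy. The equilibria are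
\[
 x=1 \text{ if } p>0,\qquad x=0\text{ if } p<0,\qquad \text{every } x\in[0,1]\text{ if } p=0 .
\]
An algorithm that reads better and better approximations to $p=0$ must at some stage announce an approximation to $x$ that excludes $0$ or excludes $1$. At that stage $p$ can still turn out to be a tiny number of the wrong sign.

The oracle that repairs exactly this defect is \emph{all-or-unique choice} $\mathrm{AoUC}_{[0,1]}$. Its input describes a set of valid solutions in $[0,1]$ by negative information. At first all of $[0,1]$ is valid. This may remain so forever (the \emph{all-case}), or at some finite stage we are told that there is exactly one valid solution and which one it is (the \emph{unique-case}). The output is any valid solution. For the game above one call suffices: wait until $p\neq0$ is recognized, and only then name the unique solution $1$ or $0$.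

We compare problems by Weihrauch reducibility $\le_{\mathrm W}$, in which $f\le_{\mathrm W}g$ means that $f$ can be solved by a computation that calls $g$ exactly once (precise definitions are in Section~\ref{sec:prelim}). Two ways of calling $f$ several times matter here. The degree $f^*$ allows any finite number of \emph{parallel} calls: all queries are computed before any answer is seen. The degree $f^\diamond$ allows any finite number of calls, not specified in advance, where later queries may depend on earlier answers.

Let $\mathrm{Nash}$ be the problem of finding a mixed equilibrium of a finite game in strategic form (finitely many players, finitely many pure strategies, real payoffs), and $\mathrm{Nash}_\nu$ its restriction to $\nu$ players. It is known that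
\[
\mathrm{Nash}_2\equiv_{\mathrm W}\mathrm{AoUC}_{[0,1]}^*\ \le_{\mathrm W}\ \mathrm{Nash}\ \le_{\mathrm W}\ \mathrm{AoUC}_{[0,1]}^\diamond,
\qquad
\mathrm{AoUC}_{[0,1]}^*<_{\mathrm W}\mathrm{AoUC}_{[0,1]}^\diamond .
\]
So $\mathrm{Nash}$ lies between parallel and sequential use of all-or-unique choice, and these two differ. Crook and Pauly \cite{CP} posed the question whether $\mathrm{Nash}\equiv_{\mathrm W}\mathrm{AoUC}_{[0,1]}^*$.

One might guess that it is not. For two players, once the supports of the strategies are fixed, the equilibrium conditions are linear. For three or more players they are polynomial of higher degree. If we eliminate the unknowns one after the other, we meet equations whose coefficients depend on the values chosen for earlier unknowns, and each of these equations may degenerate. This is what sequential calls are for. Nevertheless, parallel calls suffice.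

\begin{theorem}\label{thm:main}
$\mathrm{Nash}\equiv_{\mathrm W}\mathrm{AoUC}_{[0,1]}^*$.
\end{theorem}

The method gives more. In the following, \emph{semi-algebraic} always means semi-algebraic over $\mathbb Q$. Theorem~\ref{thm:LC} characterizes $k$ parallel calls to $\mathrm{AoUC}_{[0,1]}$ as the problem of finding a point of a closed set about which we receive negative information, and positive information that may be withdrawn at most $k$ times. Theorem~\ref{thm:dim} says that for a semi-algebraic relation with domain $P$ that is closed in $P\times[0,1]^n$, $\dim P$ parallel calls suffice, and that in general no fewer do. Theorem~\ref{thm:class} says which semi-algebraic relations with domain $P$ and compact fibers in $[0,1]^n$ can be solved by parallel calls at all: exactly those containing a relation that has the same domain and is closed in $P\times[0,1]^n$. Consequences of Theorem~\ref{thm:main} for the number of players, for composition and for polynomial optimization are in Section~\ref{sec:cor}.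

\subsection{The idea in a finite model}\label{sec:toy}

The main idea is visible in a finite situation. Let $W$ be a finite set and let
\[
W=T_0\supseteq T_1\supseteq\dots\supseteq T_l\neq\emptyset,\qquad l\le k,
\]
be a chain that is revealed over time: $T_j$ is announced at some stage, but we are never told that the announcement of $T_l$ was the last one. We know $k$, and we want an element of the last set $T_l$, using $k$ parallel calls.

Let the $j$-th query wait for the announcement of $T_j$ and, when it comes, collapse to a real number in $[0,1]$ that codes the \emph{whole set} $T_j$. If it never comes, the answer is an arbitrary real in $[0,1]$. We arrange that every name of a real in $[0,1]$ decodes to some nonempty $D_j\subseteq W$, and that every name of the code of $T_j$ decodes to $T_j$. For nonempty $D\subseteq W$ let $r_D(w)=w$ if $w\in D$, and otherwise let $r_D(w)$ be the first element of $D$ in a fixed order. Starting with any $w^0\in W$, return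
\[
w=r_{T_0}\bigl(r_{D_1}(\cdots r_{D_k}(w^0)\cdots)\bigr).
\]
This works. We have $D_j=T_j$ for $1\le j\le l$. The meaningless sets $D_{l+1},\dots,D_k$ are applied first and produce some $v\in W$. Then $r_{T_l}$ moves $v$ into $T_l$. The remaining maps $r_{T_{l-1}},\dots,r_{T_0}$ fix this point, because it already lies in the larger sets.

For instance let $W=\{1,2,3\}$, $k=2$, and suppose that the chain may continue as $T_1=\{1,2\}$, $T_2=\{2\}$. If $l=2$ we compute $r_{T_2}(w^0)=2$, which stays fixed. If $l=1$ and the second answer decodes to $\{3\}$, we get $r_{\{3\}}(w^0)=3$ and $r_{T_1}(3)=1\in T_1$. If $l=0$ every element of $W=T_0$ is acceptable. We never need to know which case holds.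

For this procedure it would not be enough to let query $j$ collapse to a single \emph{point} of $T_j$. We do not know whether the answer to query $j+1$ is meaningful. So we must leave the current point alone if it lies in $T_j$ and push it into $T_j$ if it does not, and for this we use all of $T_j$.

Two tasks remain. In Section~\ref{sec:LC} the finite sets become infinite trees of approximations to points of a closed set $A\subseteq[0,1]^n$, and we must extract a decreasing chain of trees from information about $A$ that is revised from time to time. In Section~\ref{sec:sac} we show that the set of equilibria of a game comes with such information, and that the number of revisions can be bounded in advance.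

\section{Conventions and facts used}\label{sec:prelim}

\paragraph{Names.}
Let $X_n=[0,1]^n$ with $n\ge1$. We write $|\cdot|$ for the max-norm and $B(c,r)=\{x:|x-c|<r\}$, an open cube. A \emph{rational ball} is $B(c,r)$ with $c\in\mathbb Q^n$, $r\in\mathbb Q_{>0}$. A \emph{name} of $x\in\mathbb R^n$ is a sequence of rational vectors $q_0,q_1,\dots$ with $|q_i-x|<2^{-i}$. A game is given by its shape (the number of players and the numbers of their strategies) and names of its payoffs. Given names of reals $x,y$, the relation $x<y$ is semi-decidable: if it holds we find out eventually. Equality cannot be confirmed in general.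

\paragraph{Reducibility.}
A multivalued function $f$ assigns to each input a nonempty set of valid outputs. We have $f\le_{\mathrm W}g$ if there are computable $K,H$ such that for every name $u$ of an input of $f$, $K(u)$ names an input of $g$, and for every name $y$ of a valid output of $g$ on that input, $H(u,y)$ names a valid output of $f$. If $K,H$ are only required to be continuous, we speak of a \emph{continuous reduction}. We write $\equiv_{\mathrm W}$ for reducibility in both directions and $<_{\mathrm W}$ for strict reducibility.

The problem $f^k$ takes $k$ inputs of $f$ and returns a valid output for each; $f^*$ takes $k\in\mathbb N$ and an input of $f^k$. The degree $f^\diamond$ is the least degree above $f$ that is closed under composition, and $f\star g$ lets us first apply $g$, then compute, then apply $f$. From now on $\mathrm{AoUC}=\mathrm{AoUC}_{[0,1]}$. As the all-case is a computable input, $\mathrm{AoUC}^j\le_{\mathrm W}\mathrm{AoUC}^k\le_{\mathrm W}\mathrm{AoUC}^*$ for $j\le k$. A family of reductions is \emph{uniform in $k$} if $K$ and $H$ are computable with $k$ as additional input.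

\paragraph{Handling $\mathrm{AoUC}$.}
An instance is a sequence of blanks and nonempty rational open intervals such that the part $A$ of $[0,1]$ that they leave uncovered is $[0,1]$ or a single point. We use instances as follows.

\emph{Producing.} We write blanks for as long as we wish. At any stage we may \emph{collapse} the instance to a point $x\in[0,1]$ of which a name is being computed: from then on we list all rational intervals whose closure is found to miss $x$. They cover exactly $\mathbb R\setminus\{x\}$.

\emph{Reading.} A given instance is in the unique-case iff some listed interval meets $[0,1]$, so a collapse is recognized at a finite stage. A name of the point $x$ is then computable: for each $i$, search for $q\in\mathbb Q$ such that $(q-2^{-i},q+2^{-i})$ and finitely many listed intervals cover $[0,1]$. Such a $q$ exists by compactness, and $|x-q|<2^{-i}$ for every $q$ found.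

\paragraph{Known results.}
\begin{itemize}
\item[(K1)] $\mathrm{AoUC}\equiv_{\mathrm W}\mathrm{BRoot}_{\le1}$, the problem of solving $bx=a$ for $x\in[0,1]$, where any $x\in[0,1]$ is allowed if there is no solution.
\item[(K2)] $\mathrm{Nash}_2\equiv_{\mathrm W}\mathrm{AoUC}^*$.
\item[(K3)] $\mathrm{AoUC}^*\le_{\mathrm W}\mathrm{Nash}\le_{\mathrm W}\mathrm{AoUC}^\diamond$.
\item[(K4)] $\mathrm{AoUC}^*<_{\mathrm W}\mathrm{AoUC}^\diamond$.
\item[(K5)] $\mathrm{AoUC}^\diamond\equiv_{\mathrm W}\mathrm{AoUC}^*\star\mathrm{AoUC}^*$.
\end{itemize}
For Theorem~\ref{thm:main} we need only the first reduction in (K3).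

\paragraph{Textbook facts.}
Let $L=\{+,-,\cdot,0,1,<\}$. \emph{Definable} means definable in $(\mathbb R;L)$ without parameters, i.e.\ semi-algebraic over $\mathbb Q$.
\begin{itemize}
\item[(T)] (Tarski \cite{Tarski}.) There is an algorithm turning every $L$-formula into a quantifier-free formula equivalent to it over $\mathbb R$. The truth value of the latter is a Boolean function of the signs of finitely many integer polynomials. Truth in $\mathbb R$ of $L$-sentences with rational parameters is decidable.
\item[(N)] (Nash \cite{Nash}.) Every finite game has a mixed equilibrium.
\item[(D)] (\cite[\S2.8, in particular Prop.~2.8.13]{BCR}, \cite[Ch.~4, \S1]{vdD}.) For semi-algebraic sets, $\dim$ is monotone, $\dim(A\cup B)=\max(\dim A,\dim B)$, and $\dim(\overline A\setminus A)<\dim A$ for $A\ne\emptyset$. Here $\dim\emptyset=-\infty$, and nonempty sets have dimension $\ge0$.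
\item[(S)] (Stone \cite{Stone}.) Every open cover of a metrizable space has a locally finite open refinement.
\end{itemize}
Fact (D) is used only in Sections~\ref{sec:dim} and~\ref{sec:class}, and (S) only in Section~\ref{sec:class}.

\section{Choice with finitely revisable positive information}\label{sec:LC}

\begin{definition}\label{def:LC}
An input of $\mathrm{LC}_k$ consists of $n\ge1$ and a nonempty closed $A\subseteq X_n$, given by two sequences.
\begin{itemize}
\item[(neg)] A sequence of rational balls and blanks such that the union $O$ of the balls satisfies $X_n\setminus O=A$.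
\item[(pos)] A sequence of rational balls, blanks and at most $k$ symbols ``reset''. The balls listed after the last reset (all listed balls, if there is no reset) satisfy
\begin{itemize}
\item[(P1)] each of them meets $A$;
\item[(P2)] for all $x\in A$ and $\varepsilon>0$, one of them has radius $<\varepsilon$ and contains $x$.
\end{itemize}
Balls listed before the last reset are arbitrary.
\end{itemize}
The output is any point of $A$. In $\mathrm{LC}_*$ the bound $k$ is part of the input.
\end{definition}

Negative information says where $A$ is not, and it is never withdrawn. Positive information says where $A$ is, and a reset declares all earlier positive information void. The one-player game of the introduction is of this form with $k=1$. As long as $p\ne0$ has not been recognized we list all rational intervals meeting $[0,1]$. When $p\neq0$ is recognized, we write ``reset'', afterwards list the rational intervals around the correct endpoint, and cover the rest of $[0,1]$ by negative information.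

\begin{theorem}\label{thm:LC}
$\mathrm{LC}_k\equiv_{\mathrm W}\mathrm{AoUC}^k$ for every $k\ge0$, uniformly in $k$. Hence $\mathrm{LC}_*\equiv_{\mathrm W}\mathrm{AoUC}^*$.
\end{theorem}

Sections~\ref{sec:grow}--\ref{sec:red} prove $\mathrm{LC}_k\le_{\mathrm W}\mathrm{AoUC}^k$; Section~\ref{sec:conv} proves the converse. Only the former is used for Theorem~\ref{thm:main}.

\subsection{Growing finite trees}\label{sec:grow}

We approach a point of $X_n$ through grid points of increasing fineness, and $A$ through trees of such approximations. Let $G_s=2^{-s}\mathbb Z^n\cap X_n$; every point of $X_n$ is within $2^{-s-1}$ of $G_s$. A \emph{string} of length $|\sigma|=h$ is $\sigma=(g_0,\dots,g_{h-1})$ with $g_s\in G_s$. Let $\Sigma$ be the set of strings and $W=\prod_sG_s$. We write $\sigma{\upharpoonright}h$ and $w{\upharpoonright}h$ for initial segments of length $h$. To a string we attach the ball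
\[
B(\sigma)=B\bigl(g_{h-1},2^{-(h-1)}\bigr)\ \ (h\ge1),\qquad B(\langle\rangle)=\mathbb R^n .
\]
A string is \emph{linked} if $|g_s-g_{s+1}|<2^{-s+1}$ for all $s<h-1$.

A \emph{tree of height $h$} is a finite nonempty prefix-closed set of strings of length $\le h$ in which every member extends to a member of length $h$; the latter are its \emph{leaves}. For $D\subseteq\Sigma$ let $D{\upharpoonright}h$ be the set of its members of length $\le h$.

We want two things of a tree: its leaf balls should cover $A$, so that nothing is lost, and each leaf ball should meet $A$, so that there are no dead ends. The first can be guaranteed from negative information and then holds forever. For the second we have only the evidence of (pos), which may be withdrawn. So we have to be prepared to delete leaves. The construction below permits this, but only if a reset has been seen that was not yet seen when the current tree was accepted. This will bound the number of steps at which anything is deleted by $k$.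

Let $\phi(t)\le k$ be the number of resets among the first $t$ symbols of (pos). A ball is \emph{current at $t$} if it occurs among the first $t$ symbols of (pos), after the last reset among them. We compute trees $\tau_t$ of height $h_t$, and numbers $c_t\le\phi(t)$ recording how many resets had been seen when the present tree was accepted. Start with $\tau_0=\{\langle\rangle\}$, $h_0=0$, $c_0=0$. Given $\tau_t$, with $h=h_t$, call a tree $\tau'$ of height $h+1$ \emph{admissible at $t$} if
\begin{itemize}
\item[(a)] $\tau'{\upharpoonright}h\subseteq\tau_t$, and $\tau'{\upharpoonright}h=\tau_t$ in case $c_t=\phi(t)$;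
\item[(b)] all members of $\tau'$ are linked;
\item[(c)] for each leaf $\sigma$ of $\tau'$, some ball current at $t$ is contained in $B(\sigma)$;
\item[(d)] $X_n$ is covered by the balls $B(\sigma)$, $\sigma$ a leaf of $\tau'$, together with the balls among the first $t$ symbols of (neg).
\end{itemize}
There are finitely many candidates, and (a)--(d) are decidable, since they concern finitely many strings and rational cubes. If there is an admissible $\tau'$, \emph{accept} the first one in a fixed computable order: take it as $\tau_{t+1}$ and put $c_{t+1}=\phi(t)$. Otherwise let $\tau_{t+1}=\tau_t$ and $c_{t+1}=c_t$. In both cases $h_t\le h_{t+1}$, $\tau_{t+1}{\upharpoonright}h_t\subseteq\tau_t$, and $c_t\le c_{t+1}\le\phi(t)\le\phi(t+1)$.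

Call $t$ a \emph{pruning time} if $\tau_{t+1}{\upharpoonright}h_t\neq\tau_t$. This is decidable.

\begin{lemma}\label{lem:trees}
\begin{enumerate}
\item There are at most $k$ pruning times.
\item $A\subseteq\bigcup\{B(\sigma):\sigma\text{ a leaf of }\tau_t\}$ for all $t$.
\item $h_t\to\infty$.
\end{enumerate}
\end{lemma}

\begin{proof}
(1) The sequence $c_t$ is nondecreasing in $\{0,\dots,k\}$. At a pruning time $t$, (a) forces $c_t\ne\phi(t)$, so $c_t<\phi(t)=c_{t+1}$. This happens at most $k$ times.

(2) This is clear for $\tau_0$. Every later tree was accepted under (d), and balls listed in (neg) miss $A$.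

(3) Every acceptance raises the height by one. So if $h_t\not\to\infty$, there is $t^*$ such that for all $t\ge t^*$ we have $\tau_t=\tau$, $h_t=h$, $c_t=c$, and also $\phi(t)=\phi_\infty$, the final value. We construct a tree that is eventually admissible, which is a contradiction.

Let $\Lambda$ be the set of leaves $\sigma$ of $\tau$ with $B(\sigma)\cap A\neq\emptyset$. It is nonempty by (2), as $A\ne\emptyset$. \emph{If $c=\phi_\infty$, then $\Lambda$ contains every leaf of $\tau$.} For $h=0$ this is trivial. For $h\ge1$, the tree $\tau$ was accepted at a time $t$ with $\phi(t)=c=\phi_\infty$. The balls current at $t$ were therefore listed after the last reset. By (c) each leaf ball contains one of them, and by (P1) that ball meets $A$.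

Let $\tau'$ be the prefix closure of
\[
\{\sigma^\frown g:\ \sigma\in\Lambda,\ g\in G_h,\ B(g,2^{-h})\cap B(\sigma)\cap A\ne\emptyset\}.
\]
If $\sigma\in\Lambda$ and $x\in B(\sigma)\cap A$, then a point $g\in G_h$ with $|g-x|\le2^{-h-1}$ gives a member $\sigma^\frown g$ whose ball contains $x$. Two conclusions follow. First, every $\sigma\in\Lambda$ has an extension in $\tau'$. So $\tau'$ is a tree of height $h+1$ whose strings of length $h$ are exactly those in $\Lambda$, and (a) holds for $t\ge t^*$: we have $\tau'{\upharpoonright}h\subseteq\tau$, with equality if $c=\phi_\infty$. Second, by (2), the leaf balls of $\tau'$ cover $A$. Together with all balls of (neg) they cover the compact set $X_n$, so finitely many balls of (neg) suffice and (d) holds for large $t$.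

(b): Members of $\tau$ are linked. If $h\ge1$ and $\sigma$ ends in $g'$, then $B(g',2^{-(h-1)})$ and $B(g,2^{-h})$ intersect, so $|g'-g|<2^{-(h-1)}+2^{-h}<2^{-(h-1)+1}$.

(c): For a leaf $\sigma^\frown g$ pick $x\in B(g,2^{-h})\cap A$. By (P2) some ball listed after the last reset contains $x$ and has radius less than $\frac12(2^{-h}-|x-g|)$. It lies inside $B(g,2^{-h})$. There are finitely many leaves, so (c) holds for large $t$.

Hence $\tau'$ is admissible at some $t\ge t^*$, contradicting $h_{t+1}=h$.
\end{proof}

\subsection{A decreasing chain of pruned trees}\label{sec:chain}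

A \emph{pruned tree} is a nonempty prefix-closed $D\subseteq\Sigma$ in which every member has a one-step extension in $D$. Let $[D]\subseteq W$ be its set of infinite paths. We now assemble from the $\tau_t$ a chain $T_0\supseteq\dots\supseteq T_l$ of pruned trees. Between two pruning times the $\tau_t$ only grow, so each such period yields one tree. If a period ends with a pruning, its tree was not grown to infinity, and we complete it by adding \emph{all} extensions of its leaves. This is harmless, since the later trees take care of correctness, and it keeps the trees nested.

Let $t_1<\dots<t_l$ ($l\le k$) be the pruning times, $t_0=-1$, $t_{l+1}=\infty$. For $j<l$, with $t=t_{j+1}$, put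
\[
T_j=\tau_t\cup\{\sigma\in\Sigma:\ |\sigma|>h_t,\ \sigma{\upharpoonright}h_t\in\tau_t\},
\qquad\text{and put}\quad T_l=\bigcup_{t>t_l}\tau_t .
\]
If $t_j<t\le t'\le t_{j+1}$ with $t'<\infty$, there is no pruning time in $[t,t')$, so $\tau_{t'}{\upharpoonright}h_t=\tau_t$. Consequently
\begin{equation}\label{eq:star}
T_j{\upharpoonright}h_t=\tau_t\qquad\text{whenever } t_j<t\le t_{j+1},\ t<\infty .
\end{equation}
Indeed, for $j<l$ we have $T_j{\upharpoonright}h_{t_{j+1}}=\tau_{t_{j+1}}$ by definition. For $j=l$, the trees $\tau_{t'}$ with $t'\ge t$ satisfy $\tau_{t'}{\upharpoonright}h_t=\tau_t$, and those with $t_l<t'<t$ are contained in $\tau_t$.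

\begin{lemma}\label{lem:chain}
\begin{enumerate}
\item Each $T_j$ is a pruned tree.
\item $T_{j+1}\subseteq T_j$ for $j<l$.
\item From the input and $t_j$, membership in $T_j$ is decidable; in particular $T_0$ is decidable from the input.
\item If $w=(g_s)_s\in[T_l]$, then $\lambda(w)=\lim g_s$ exists, $|\lambda(w)-g_s|\le2^{-s+2}$, and $\lambda(w)\in A$.
\end{enumerate}
\end{lemma}

\begin{proof}
(1) For $j<l$, every member of $\tau_{t_{j+1}}$ extends to a leaf, and leaves extend arbitrarily. For $j=l$, use \eqref{eq:star} and $h_t\to\infty$.

(2) Let $t=t_{j+1}$ and $\sigma\in T_{j+1}$. As $t_{j+1}<t+1\le t_{j+2}$, \eqref{eq:star} gives $T_{j+1}{\upharpoonright}h_{t+1}=\tau_{t+1}$, hence $T_{j+1}{\upharpoonright}h_t=\tau_{t+1}{\upharpoonright}h_t\subseteq\tau_t$. If $|\sigma|\le h_t$, then $\sigma\in\tau_t$. Otherwise $\sigma{\upharpoonright}h_t\in\tau_t$. In both cases $\sigma\in T_j$ by definition.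

(3) We must not wait for $t_{j+1}$, which need not be finite. Given $\sigma$, find the first $t>t_j$ such that $h_t\ge|\sigma|$ or $t$ is a pruning time. It exists since $h_t\to\infty$, and $t\le t_{j+1}$. If $h_t\ge|\sigma|$, then $\sigma\in T_j\iff\sigma\in\tau_t$ by \eqref{eq:star}. Otherwise $t=t_{j+1}$, and $\sigma\in T_j\iff\sigma{\upharpoonright}h_t\in\tau_t$.

(4) By \eqref{eq:star}, $w{\upharpoonright}h_t$ is a leaf of $\tau_t$ for all $t>t_l$. By (b), $|g_s-g_{s+1}|<2^{-s+1}$ for all $s$, and summing gives convergence and the bound. Since $h_t\to\infty$ there are infinitely many $t>t_l$ at which a tree is accepted and $\phi(t)$ has its final value. For such $t$ the leaf $w{\upharpoonright}(h_t+1)$ of $\tau_{t+1}$ has the ball $B(g_{h_t},2^{-h_t})$, which by (c) contains a ball listed after the last reset, and so meets $A$ by (P1). As $A$ is closed, $\lambda(w)\in A$.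
\end{proof}

\subsection{Retractions and codes}

As in the finite model we need maps $r_D$ onto $[D]$ that make sense even if $D$ is the decoding of a meaningless answer. Order each $G_s$ computably. For an \emph{arbitrary} $D\subseteq\Sigma$ and $w\in W$ define $v=r_D(w)\in W$ recursively:
\begin{itemize}
\item if $(v{\upharpoonright}s)^\frown w_s\in D$, let $v_s=w_s$;
\item otherwise, if some $a\in G_s$ satisfies $(v{\upharpoonright}s)^\frown a\in D$, let $v_s$ be the first such $a$;
\item otherwise let $v_s=w_s$.
\end{itemize}
This is total, and computable from $w$ and the characteristic function of $D$. If $D$ is a pruned tree, induction on $s$ shows $v{\upharpoonright}s\in D$ for all $s$, and $v=w$ if $w\in[D]$. Thus, for every pruned tree $D$,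
\begin{itemize}
\item[(R1)] $r_D(w)\in[D]$ for all $w\in W$;
\item[(R2)] $r_D(w)=w$ for all $w\in[D]$.
\end{itemize}

To store a set of strings in a real number, fix a computable bijection $\Sigma\cong\mathbb N$, so that $z\in2^{\mathbb N}$ codes a set $D(z)\subseteq\Sigma$, and let $e(z)=\sum_{i\ge0}2z_i3^{-i-1}\in[0,1]$.

\begin{lemma}\label{lem:code}
There is a computable $d$, defined on all names of points of $[0,1]$ and with values in $2^{\mathbb N}$, that sends every name of $e(z)$ to $z$.
\end{lemma}

\begin{proof}
Let $x_0=x$ be the given point. At step $i$ test ``$x_i<2/3$'' and ``$x_i>1/3$'' in parallel; at least one of these is true, so one test succeeds. If the first test succeeds first, output $0$ and let $x_{i+1}=\min(1,3x_i)$. Otherwise output $1$ and let $x_{i+1}=\max(0,3x_i-2)$. Then $x_{i+1}\in[0,1]$, so the procedure never gets stuck.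

Suppose $x_i=e(y)$. If $y_0=0$, then $x_i\le1/3$; if $y_0=1$, then $x_i\ge2/3$. So only the test belonging to $y_0$ can succeed, the output is $y_0$, and $x_{i+1}=e(y_1y_2\dots)$. By induction the output on a name of $e(z)$ is $z$.
\end{proof}

\subsection{The reduction of $\mathrm{LC}_k$ to $\mathrm{AoUC}^k$}\label{sec:red}

\emph{Queries.} For $1\le j\le k$, the $j$-th instance waits until the $j$-th pruning time $t_j$ is found. If it is found, the instance collapses to $e(z^j)$ with $D(z^j)=T_j$. A name of this point is computable from then on, by Lemma~\ref{lem:chain}(3). No query uses an answer.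

\emph{Decoding.} From names $y_1,\dots,y_k$ of the answers let $D_j=D(d(y_j))$. Fix a computable $w^0\in W$, compute
\[
w=r_{T_0}\circ r_{D_1}\circ\dots\circ r_{D_k}(w^0),
\]
and output $(g_{s+3})_s$, where $w=(g_s)_s$.

\emph{Correctness.} By Lemma~\ref{lem:code}, $D_j=T_j$ for $1\le j\le l$. Let $v=r_{D_{l+1}}\circ\dots\circ r_{D_k}(w^0)$, about which we know nothing except $v\in W$. By (R1) and Lemma~\ref{lem:chain}(2),
\[
r_{T_l}(v)\in[T_l]\subseteq[T_{l-1}]\subseteq\dots\subseteq[T_0].
\]
By (R2) the remaining retractions $r_{T_{l-1}},\dots,r_{T_0}$ fix this point. So $w\in[T_l]$, and by Lemma~\ref{lem:chain}(4) we have $|g_{s+3}-\lambda(w)|\le2^{-s-1}<2^{-s}$ with $\lambda(w)\in A$. Everything is uniform in $n$ and $k$. This proves $\mathrm{LC}_k\le_{\mathrm W}\mathrm{AoUC}^k$.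

\subsection{The converse}\label{sec:conv}

For $k=0$ there is nothing to do. For $k\ge1$ let $A_1,\dots,A_k$ be the solution sets of $k$ given instances; take $n=k$ and $A=\prod_iA_i$. For (neg), once instance $i$ is seen to have collapsed to $x_i$, list all rational balls whose $i$-th side is found to have closure missing $x_i$. For (pos), write ``reset'' whenever a new collapse is seen; this happens at most $k$ times. Between resets, list all rational balls whose $i$-th side is found to contain $x_i$ for those $i$ seen collapsed so far, and meets $[0,1]$ for the other $i$. After the last reset these are exactly the rational balls meeting $A$, so (P1) and (P2) hold. A point of $A$ solves all $k$ instances. This completes the proof of Theorem~\ref{thm:LC}. \qed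

\section{Semi-algebraic choice and Nash equilibria}\label{sec:sac}

For an $L$-formula $\varphi(p,x)$ with $p\in\mathbb R^m$, $x\in\mathbb R^n$, where $m,n\ge1$, let
\[
S=S_\varphi=\{(p,x)\in\mathbb R^m\times X_n:\varphi(p,x)\},\qquad S_p=\{x:(p,x)\in S\},\qquad P=P_\varphi=\{p:S_p\neq\emptyset\}.
\]

\begin{definition}
$\mathrm{SAC}$ takes $(m,n,\varphi)$ such that $S_\varphi$ is closed in $P_\varphi\times X_n$, together with (a name of) $p\in P_\varphi$, and returns a point of $S_p$.
\end{definition}

The goal is to show $\mathrm{SAC}\le_{\mathrm W}\mathrm{LC}_*$. Negative information about $S_p$ will be easy to obtain. For positive information we must confirm that a given ball meets $S_p$. By quantifier elimination this depends on the signs of certain polynomials in $p$ and the ball. The difficulty is that the vanishing of such a polynomial cannot be confirmed in general. We may guess it and revise the guess, but there are infinitely many balls, and only boundedly many revisions are allowed. An example shows the way out.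

\begin{example}\label{ex:root}
Let $P=\{(a,b):0\le a\le b\}$ and $S_{(a,b)}=\{x\in[0,1]:bx=a\}$ for $(a,b)\in P$. Thus $S_{(0,0)}=[0,1]$, and $S_{(a,b)}=\{a/b\}$ if $b>0$. For $p=(a,b)\in P$, the interval $B(c,r)$ meets $S_p$ iff
\[
\bigl(b>0\ \text{and}\ bc-a-br<0<bc-a+br\bigr)\quad\text{or}\quad\bigl(b=0\ \text{and}\ c-r-1<0<c+r\bigr).
\]
We cannot decide whether $bc-a=br$ holds, and there are infinitely many rational pairs $(c,r)$ to consider. But we can leave out the pairs for which equality holds: if $b>0$, the pairs $(c,r)$ with $bc-a=\pm br$ lie on two lines, and enough other pairs remain to satisfy (P2). For the other pairs the signs are recognized eventually. The only vanishing that cannot be avoided in this way is \emph{identical} vanishing in $(c,r)$. The three polynomials $b$, $bc-a-br$, $bc-a+br$ vanish identically in $(c,r)$ if $b=0$ (as then $a=0$) and none of them does if $b>0$; the two polynomials $c-r-1$, $c+r$ never vanish identically. So we first guess that $b=0$, and list the pairs with $c-r-1<0<c+r$. If $b>0$ is recognized, we write ``reset'' and list the pairs for which the first alternative is recognized. One reset suffices.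
\end{example}

\subsection{Generic balls}

In general we apply (T) to the formula $\exists x\,((p,x)\in S\wedge|x-c|<r)$. We compute from $\varphi$ polynomials $f_1,\dots,f_N\in\mathbb Z[p,c,r]$ and a function $\beta:\{-,0,+\}^N\to\{\text{true},\text{false}\}$ such that for all $p\in\mathbb R^m$, $c\in\mathbb R^n$, $r>0$
\begin{equation}\label{eq:beta}
B(c,r)\cap S_p\ne\emptyset\iff\beta\bigl(\operatorname{sgn}f_1(p,c,r),\dots,\operatorname{sgn}f_N(p,c,r)\bigr).
\end{equation}
Let $J(p)=\{i:f_i(p,\cdot,\cdot)\text{ is the zero polynomial in }(c,r)\}$. Call $(c,r)$ \emph{generic for $p$} if $f_i(p,c,r)\neq0$ for all $i\notin J(p)$. The product of the nonzero polynomials $f_i(p,\cdot,\cdot)$, $i\notin J(p)$, is a nonzero polynomial, so the set where it does not vanish is open and dense. Hence: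
\begin{itemize}
\item[(G)] every nonempty open subset of $\mathbb R^{n+1}$ contains a rational point generic for $p$.
\end{itemize}
So a correct guess of the finite set $J(p)$ is all we need for positive information.

\begin{lemma}\label{lem:pos}
There is an algorithm $\mathcal E$ which, given $\varphi$, a name of $p$, and $J\subseteq\{1,\dots,N\}$, enumerates rational balls (possibly none). For $J=J(p)$ these satisfy \textup{(P1)} and \textup{(P2)} for $A=S_p$.
\end{lemma}

\begin{proof}
For all rational $(c,r)$ with $r>0$, in parallel, try to verify that $f_i(p,c,r)\ne0$ for all $i\notin J$ and to determine these signs. If this succeeds, assign sign $0$ to all $i\in J$, and list $B(c,r)$ if $\beta$ is true for the resulting sign vector.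

Let $J=J(p)$. The sign vector is then correct, so (P1) holds by \eqref{eq:beta}. For $x\in S_p$ and $\varepsilon>0$ the set $\{(c,r):|x-c|<r<\varepsilon\}$ is open and nonempty. By (G) it contains a rational generic point. Its signs are found, and its ball contains $x$, so it is listed by \eqref{eq:beta}. This gives (P2).
\end{proof}

\begin{lemma}\label{lem:neg}
If $S$ is closed in $P\times X_n$, then \textup{(neg)} for $A=S_p$ is computable from $\varphi$ and $p\in P$.
\end{lemma}

\begin{proof}
List a rational ball $B\subseteq\mathbb R^n$ when a rational ball $U\ni p$ with $(U\times B)\cap S=\emptyset$ is found. Membership $p\in U$ is semi-decidable, and disjointness is decidable by (T). Listed balls miss $S_p$. Conversely let $x\in X_n\setminus S_p$. Then $(p,x)\in(P\times X_n)\setminus S$, and since $S\subseteq P\times X_n$ is closed in $P\times X_n$, some neighborhood $U\times B$ of $(p,x)$ misses $S$. We may take $U$ and $B$ to be rational balls.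
\end{proof}

Closedness of $S$ was used only for negative information; Lemma~\ref{lem:pos} needs no hypothesis on $S$.

\begin{proposition}\label{prop:sac}
$\mathrm{SAC}\le_{\mathrm W}\mathrm{LC}_*\le_{\mathrm W}\mathrm{AoUC}^*$.
\end{proposition}

\begin{proof}
The second reduction is Theorem~\ref{thm:LC}. For the first, take $k=N$. The set $A=S_p$ is nonempty and closed, and (neg) comes from Lemma~\ref{lem:neg}. For (pos), keep a guess $J$, initially $\{1,\dots,N\}$, and run $\mathcal E$ with $J$, writing blanks while waiting. In parallel, approximate the coefficients of all $f_i(p,\cdot,\cdot)$; these are integer polynomials in $p$. When for some $i\in J$ a coefficient is recognized to be nonzero, remove $i$ from $J$, write ``reset'', and restart $\mathcal E$. There are at most $N$ resets, and the final guess is $J(p)$. By Lemma~\ref{lem:pos} the balls listed after the last reset satisfy (P1) and (P2).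
\end{proof}

\subsection{Proof of Theorem~\ref{thm:main}}

Consider a game with $\nu$ players and strategy sets $M_1,\dots,M_\nu$. Let $p=(u_i(s))_{i,s}\in\mathbb R^m$ be the vector of payoffs, $m=\nu\prod_i|M_i|$, and $x=(x_{i,a})\in X_n$ the vector of probabilities, $n=\sum_i|M_i|$. Let $\varphi$ be the conjunction, over all players $i$ and all $a\in M_i$, of
\begin{equation}\label{eq:nash}
\sum_{b\in M_i}x_{i,b}=1,\qquad
\sum_su_i(s)\prod_jx_{j,s_j}\ \ge\sum_{s:\,s_i=a}u_i(s)\prod_{j\ne i}x_{j,s_j}.
\end{equation}
It is computable from the shape of the game. The first condition, together with $x\in X_n$, says that each $(x_{i,b})_b$ is a probability vector. The second says that player $i$ does not gain by deviating to $a$. As expected payoff is linear in a player's own mixed strategy, it suffices to consider pure deviations, so $S_p$ is exactly the set of Nash equilibria. The set $S_\varphi$ is closed, and $P_\varphi=\mathbb R^m$ by (N). Hence $\mathrm{Nash}\le_{\mathrm W}\mathrm{SAC}\le_{\mathrm W}\mathrm{AoUC}^*$ by Proposition~\ref{prop:sac}. Conversely $\mathrm{AoUC}^*\le_{\mathrm W}\mathrm{Nash}$ by (K3). \qed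

\medskip
The proof shows $\mathrm{AoUC}^*\le_{\mathrm W}\mathrm{Nash}\le_{\mathrm W}\mathrm{SAC}\le_{\mathrm W}\mathrm{AoUC}^*$. Hence also:

\begin{corollary}\label{cor:sac}
$\mathrm{SAC}\equiv_{\mathrm W}\mathrm{AoUC}^*$.
\end{corollary}

\subsection{Consequences}\label{sec:cor}

\begin{corollary}
For every $\nu\ge2$, $\mathrm{Nash}_\nu\equiv_{\mathrm W}\mathrm{Nash}_2\equiv_{\mathrm W}\mathrm{Nash}\equiv_{\mathrm W}\mathrm{AoUC}^*$.
\end{corollary}
\begin{proof}
Adding $\nu-2$ dummy players with a single strategy gives $\mathrm{Nash}_2\le_{\mathrm W}\mathrm{Nash}_\nu\le_{\mathrm W}\mathrm{Nash}$. Now use (K2) and Theorem~\ref{thm:main}.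
\end{proof}

\begin{corollary}
$\mathrm{Nash}<_{\mathrm W}\mathrm{AoUC}^\diamond\equiv_{\mathrm W}\mathrm{Nash}\star\mathrm{Nash}$. In particular, $\mathrm{Nash}$ is not closed under composition.
\end{corollary}
\begin{proof}
The operation $\star$ respects $\equiv_{\mathrm W}$, so Theorem~\ref{thm:main} allows us to replace $\mathrm{AoUC}^*$ by $\mathrm{Nash}$ in (K4) and (K5).
\end{proof}

\begin{corollary}
Let polynomials be given by a degree bound and real coefficients. The following problems are equivalent to $\mathrm{AoUC}^*$.
\begin{itemize}
\item[(a)] Given finitely many real polynomials $q_i$ in $n$ variables such that $\bigwedge_iq_i(x)\ge0$ has a solution in $[0,1]^n$, find one.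
\item[(b)] Given a real polynomial $q$ in $n$ variables, find a minimizer of $q$ on $[0,1]^n$.
\end{itemize}
\end{corollary}
\begin{proof}
\emph{Upper bounds.} Take the coefficients as $p$ (if the list in (a) is empty, take a dummy parameter). The relations $\bigwedge_iq_i(x)\ge0$ and $\forall y\in X_n\,(q(x)\le q(y))$ are definable and closed, so both problems reduce to $\mathrm{SAC}$.

\emph{Lower bounds.} By \eqref{eq:nash}, with each equation written as two inequalities, $\mathrm{Nash}$ is an instance of (a). For (b), let $k$ equations $b_ix_i=a_i$ be given; for $k=0$ there is nothing to solve, so let $k\ge1$. A minimizer of $\sum_i(b_ix_i-a_i)^2$ on $[0,1]^k$ minimizes each summand, so $x_i$ solves the $i$-th equation if that has a solution in $[0,1]$. Hence the minimizer solves $k$ instances of $\mathrm{BRoot}_{\le1}$, and (K1) applies.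
\end{proof}

\section{The number of parallel calls}\label{sec:dim}

Proposition~\ref{prop:sac} uses as many calls as there are polynomials $f_i$. We now count only the revisions that geometry forces. For definable $S\subseteq\mathbb R^m\times X_n$ with projection $P\ne\emptyset$ to $\mathbb R^m$, let $\mathrm{Ch}_S$ be the problem $p\mapsto S_p$ for $p\in P$, with $S$ fixed.

\begin{theorem}\label{thm:dim}
\begin{enumerate}
\item If $S$ is closed in $P\times X_n$, then $\mathrm{Ch}_S\le_{\mathrm W}\mathrm{AoUC}^{\dim P}$.
\item For each $d\ge1$, the closed set
\[
S^d=\{(p,x)\in\mathbb R^d\times\{0,1\}^d:\ (2x_i-1)p_i\ge0\text{ for all }i\}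
\]
has $\dim P=d$, and $\mathrm{Ch}_{S^d}\not\le_{\mathrm W}\mathrm{AoUC}^{d-1}$, even via continuous reductions.
\item Hence $\mathrm{AoUC}^{d-1}<_{\mathrm W}\mathrm{AoUC}^d$ for all $d\ge1$, and $\mathrm{Nash}\not\le_{\mathrm W}\mathrm{AoUC}^k$ for every fixed $k$.
\end{enumerate}
\end{theorem}

\subsection{A filtration of the parameter space}

The guess $J(p)$ has to be revised where $J$ jumps. So we peel off the set where $J$ is locally constant, restrict to the rest, and repeat. At each step the dimension drops, because the points left over lie in the frontier of one of finitely many definable sets.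

\begin{lemma}\label{lem:filt}
Let $S$ be any definable set as above, defined by $\varphi$, let $f_i,\beta,J(p)$ be as in \eqref{eq:beta}, and let $E_J=\{p\in\mathbb R^m:J(p)=J\}$. Define $Z^0=P$ and
\[
Z^{j+1}=\bigcup_J\bigl(Z^j\cap E_J\cap\overline{Z^j\setminus E_J}\bigr).
\]
\begin{enumerate}
\item[(i)] Formulas for the $Z^j$ are computable from $\varphi$.
\item[(ii)] Each $Z^j$ is closed in $P$.
\item[(iii)] Every $p\in Z^j\setminus Z^{j+1}$ has an open neighborhood $U$ with $U\cap Z^j\subseteq E_{J(p)}$.
\item[(iv)] $Z^{e+1}=\emptyset$ for some integer $e$ with $0\le e\le\dim P$.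
\item[(v)] If all fibers $S_p$ are closed, then $S\cap(Y^j\times X_n)$ is closed in $Y^j\times X_n$, where $Y^j=Z^j\setminus Z^{j+1}$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) The condition $J(p)=J$ says which coefficients vanish at $p$, and closures are first-order expressible. (iii) is the definition of $Z^{j+1}$.

(ii) Let $p$ and $U$ be as in (iii). Every $p'\in U\cap Z^j$ has $J(p')=J(p)$, and the same $U$ shows $p'\notin Z^{j+1}$. So $Z^{j+1}$ is closed in $Z^j$. Now use induction on $j$.

(iv) Let $p\in Z^{j+1}$. Then $p\in\overline{Z^j\setminus E_{J(p)}}$. As there are finitely many index sets, $p\in\overline{Z^j\cap E_{J'}}$ for some $J'\ne J(p)$, and $p\notin E_{J'}$. Thus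
\[
Z^{j+1}\subseteq\bigcup_{J'}\Bigl(\overline{Z^j\cap E_{J'}}\setminus(Z^j\cap E_{J'})\Bigr).
\]
By (D), $\dim Z^{j+1}<\dim Z^j$ if $Z^j\neq\emptyset$. Hence $\dim Z^j\le\dim P-j$ for all $j$, and $Z^{\dim P+1}=\emptyset$.

(v) Let $p\in Y^j$ and $x\in X_n\setminus S_p$, say $B(x,2\varepsilon)\cap S_p=\emptyset$. By (G) pick $(c,r)$ generic for $p$ with $|x-c|<r<\varepsilon$. Then $B(c,r)\subseteq B(x,2\varepsilon)$ misses $S_p$. For $p'\in Y^j$ near $p$ we have $J(p')=J(p)$ by (iii), and the nonzero signs at $(p,c,r)$ persist by continuity. So the sign vector in \eqref{eq:beta} is the same for $p'$ as for $p$, and $B(c,r)$, which contains $x$, misses $S_{p'}$. Thus a neighborhood of $(p,x)$ in $Y^j\times X_n$ misses $S$.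
\end{proof}

In Example~\ref{ex:root}, with the five polynomials listed there (only $p\in P$ matters), $J(p)$ takes one value at $(0,0)$ and another where $b>0$. So $Z^1=\{(0,0)\}$, $Z^2=\emptyset$, and we may take $e=1$.

\begin{proof}[Proof of Theorem~\ref{thm:dim}(1)]
Let $e\le\dim P$ be as in Lemma~\ref{lem:filt}(iv). As $\mathrm{LC}_e\le_{\mathrm W}\mathrm{AoUC}^e\le_{\mathrm W}\mathrm{AoUC}^{\dim P}$, it suffices to show $\mathrm{Ch}_S\le_{\mathrm W}\mathrm{LC}_e$. Lemma~\ref{lem:neg} gives (neg). For (pos), keep a guess $j$, initially $e$, for
\[
j(p)=\max\{j:p\in Z^j\}.
\]
If a rational ball $U\ni p$ with $U\cap Z^j=\emptyset$ is found (disjointness is decidable by (T)), write ``reset'' and replace $j$ by $j-1$. Since $Z^j$ is closed in $P$, such a $U$ exists iff $p\notin Z^j$. As $Z^0=P\ni p$, the guess ends at $j(p)$ after at most $e$ resets.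

While the guess is $j$, search for a rational ball $U\ni p$ and a set $J$ with $U\cap Z^j\subseteq E_J$. When they are found, run $\mathcal E$ with $J$. For $j=j(p)$ we have $p\in Z^j\setminus Z^{j+1}$, so the search succeeds by Lemma~\ref{lem:filt}(iii), and any $J$ found equals $J(p)$ because $p\in U\cap Z^j$. Lemma~\ref{lem:pos} concludes.
\end{proof}

The least possible $e$ is computable from $\varphi$ by (T), so the reduction is uniform in $\varphi$.

\subsection{The lower bound}

In $\mathrm{Ch}_{S^d}$ we are given $d$ real numbers $p_i$ and must choose for each a bit: $1$ if $p_i>0$, $0$ if $p_i<0$, either if $p_i=0$. Since $P=\mathbb R^d$, $\dim P=d$. The adversary starts with $p=0$ and changes one coordinate after the other so as to contradict the bit just announced. Every such change must make another oracle instance collapse, for otherwise the reduction could not notice it.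

\begin{proof}[Proof of Theorem~\ref{thm:dim}(2)]
Suppose continuous $K,H$ witness a reduction of $\mathrm{Ch}_{S^d}$ to $\mathrm{AoUC}^{d-1}$. For a name $u$ of an input let $C(u)\subseteq\{1,\dots,d-1\}$ be the set of instances of $K(u)$ in the unique-case. Let $y(u)$ be the following tuple of names of valid answers: for $i\notin C(u)$ the constant name of $0$, and for $i\in C(u)$ the name computed from the $i$-th instance by the procedure of Section~\ref{sec:prelim}.

We construct rational points $p^0,\dots,p^d$, with coordinates $j+1,\dots,d$ of $p^j$ equal to $0$, and names $u^j$ of $p^j$ such that $C(u^j)\subsetneq C(u^{j+1})$ for $j<d$. Then $|C(u^d)|\ge d$, a contradiction.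

Let $p^0=0$ with the constant name $u^0$. Given $u^j=(q_i)_i$ with $j<d$, the sequence $H(u^j,y(u^j))$ names some $x\in\{0,1\}^d$; let $b=x_{j+1}$. We can choose $t$ such that for every name $u'$ of an input that extends $u^j{\upharpoonright}t$:
\begin{itemize}
\item all collapses of instances in $C(u^j)$ also occur in $K(u')$, so $C(u')\supseteq C(u^j)$;
\item if $C(u')=C(u^j)$, then $H(u',y(u'))$ and $H(u^j,y(u^j))$ agree in their first three approximations.
\end{itemize}
The first is possible because each collapse shows at a finite stage of $K(u^j)$ and $K$ is continuous. The second is possible because on the set of all $u'$ with $C(u')=C(u^j)$ the tuple $y(u')$ depends continuously on $u'$. In the second case the two named points of $\{0,1\}^d$ are both within $1/4$ of a common rational vector, hence equal. So the output for $u'$ has $(j+1)$-st coordinate $b$.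

Let $p^{j+1}=p^j-(2b-1)\eta\,\mathbf e_{j+1}$, where $\mathbf e_{j+1}$ is the $(j+1)$-st unit vector and $\eta>0$ is rational and so small that $|q_i-p^{j+1}|<2^{-i}$ for all $i<t$. Then $u^{j+1}=(q_0,\dots,q_{t-1},p^{j+1},p^{j+1},\dots)$ is a name of $p^{j+1}$. The $(j+1)$-st coordinate of $p^{j+1}$ is $-(2b-1)\eta$, so the bit $b$ is invalid in coordinate $j+1$. Hence $C(u^{j+1})\ne C(u^j)$, and therefore $C(u^{j+1})\supsetneq C(u^j)$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:dim}(3)]
By (1), $\mathrm{Ch}_{S^d}\le_{\mathrm W}\mathrm{AoUC}^d\le_{\mathrm W}\mathrm{AoUC}^*\equiv_{\mathrm W}\mathrm{Nash}$. If $\mathrm{AoUC}^d\le_{\mathrm W}\mathrm{AoUC}^{d-1}$, or if $\mathrm{Nash}\le_{\mathrm W}\mathrm{AoUC}^k$ and $d=k+1$, this contradicts (2).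
\end{proof}

\begin{remark}
For games of a fixed shape $(|M_1|,\dots,|M_\nu|)$, fix $a_i^0\in M_i$ and subtract $u_i(a_i^0,s_{-i})$ from $u_i(a,s_{-i})$ for all $a\in M_i$. Both sides of the inequality in \eqref{eq:nash} change by the same amount, so the equilibria remain the same. All payoffs $u_i(s)$ with $s_i=a^0_i$ become $0$. Theorem~\ref{thm:dim}(1), applied to \eqref{eq:nash} with $p$ restricted to the linear space of payoff vectors normalized in this way, shows that
\[
\sum_i(|M_i|-1)\prod_{j\ne i}|M_j|
\]
parallel calls suffice. We do not claim that this number is optimal for games.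
\end{remark}

\section{Which semi-algebraic choice problems are solvable in parallel}\label{sec:class}

We now drop the assumption that $S$ is closed in $P\times X_n$ and keep only closed, hence compact, fibers. For comparison we use $\mathrm C_{2^{\mathbb N}}$ (weak K\H{o}nig's lemma): choice on nonempty closed subsets of $2^{\mathbb N}$, given by an enumeration of cylinders exhausting the complement. For $S\subseteq P\times X_n$, a \emph{full closed sub-relation} is a set $T\subseteq S$ that is closed in $P\times X_n$ and \emph{full}, i.e.\ $T_p\ne\emptyset$ for all $p\in P$.

\begin{theorem}\label{thm:class}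
Let $S\subseteq\mathbb R^m\times X_n$ be definable, with projection $P\ne\emptyset$ and all fibers closed. The following are equivalent:
\begin{enumerate}
\item[(1)] $\mathrm{Ch}_S\le_{\mathrm W}\mathrm{AoUC}^{\dim P}$;
\item[(2)] $\mathrm{Ch}_S\le_{\mathrm W}\mathrm{AoUC}^*$ (equivalently, $\mathrm{Ch}_S\le_{\mathrm W}\mathrm{Nash}$);
\item[(3)] $\mathrm{Ch}_S\le_{\mathrm W}\mathrm C_{2^{\mathbb N}}$;
\item[(4)] $\mathrm{Ch}_S$ reduces to $\mathrm C_{2^{\mathbb N}}$ via continuous $K,H$;
\item[(5)] $S$ has a full closed sub-relation;
\item[(6)] $S$ has a definable full closed sub-relation.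
\end{enumerate}
\end{theorem}

The implications (1)$\Rightarrow$(2) and (3)$\Rightarrow$(4) are trivial, and (6)$\Rightarrow$(1) is Theorem~\ref{thm:dim}(1) applied to the sub-relation, which has the same projection $P$. We prove (2)$\Rightarrow$(3) and (4)$\Rightarrow$(5) next. The main work is (5)$\Rightarrow$(6), where an arbitrary closed sub-relation has to be replaced by a definable one.

\subsection{From reductions to closed sub-relations}

\begin{proof}[Proof of (2)$\Rightarrow$(3)]
We show $\mathrm{AoUC}^*\le_{\mathrm W}\mathrm C_{2^{\mathbb N}}$. For $k=0$ this is trivial. For $k\ge1$, interleaving and binary expansions give a computable surjection $2^{\mathbb N}\cong(2^{\mathbb N})^k\to[0,1]^k$. It maps each cylinder onto a product of closed dyadic intervals. Let $A_1,\dots,A_k$ be the solution sets of $k$ instances, and pull $\prod_iA_i$ back to a nonempty closed set $A'\subseteq2^{\mathbb N}$. List a cylinder when, for some $i$, the $i$-th side of its image is seen to be contained in an interval listed by instance $i$. These cylinders exhaust the complement of $A'$. A point of $A'$ yields solutions of all instances, and everything is uniform in $k$.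
\end{proof}

\begin{proof}[Proof of (4)$\Rightarrow$(5)]
The idea is that the answers of $\mathrm C_{2^{\mathbb N}}$ range over a compact space, so limits of answers are answers. To have limits of names as well, we use signed digits. Let
\[
\rho:(\mathbb Z\times\{-1,0,1\}^{\mathbb N})^m\to\mathbb R^m
\]
be given coordinatewise by $(z,s)\mapsto z+\sum_{i\ge0}s_i2^{-i-1}$. It is total, continuous and onto, and partial sums translate $\rho$-names continuously into names. So we may let $K$ and $H$ act on $\rho$-names. For $\rho(u)\in P$ let $A(u)\neq\emptyset$ be the closed set named by $K(u)$, and for $y\in A(u)$ let $x(u,y)\in S_{\rho(u)}$ be the point named by $H(u,y)$. Then $x(u,y)$ is continuous on $\{(u,y):\rho(u)\in P,\ y\in A(u)\}$. Put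
\[
T=\{(\rho(u),x(u,y)):\ \rho(u)\in P,\ y\in A(u)\}\subseteq S .
\]
Clearly $T$ is full. Let $(\rho(u_i),x(u_i,y_i))\in T$ converge to $(p,x)\in P\times X_n$. The integer parts of the $u_i$ are bounded, so along a subsequence $u_i\to u$ and $y_i\to y$, with $\rho(u)=p\in P$. If $y\notin A(u)$, then a cylinder containing $y$ is listed in $K(u)$. By continuity it is listed in $K(u_i)$ for large $i$, and it contains $y_i$ for large $i$, contradicting $y_i\in A(u_i)$. So $y\in A(u)$, and $x=x(u,y)$ by continuity. Hence $(p,x)\in T$.
\end{proof}

\subsection{The case of two layers}\label{sec:two}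

By Lemma~\ref{lem:filt}(v), $S$ is closed over each stratum of a finite filtration of $P$. Suppose first that there are two strata: a set $Z\subseteq P$ closed in $P$, and $Q=P\setminus Z$, such that $S$ is closed over $Z$ and closed over $Q$. Let $A=S\cap(Z\times X_n)$. A sub-relation that is closed must, over points of $Q$ near $Z$, stay close to $A$. Let $\Delta(p,x)$ be the distance to $A$, truncated at $1$, and let $m(p)\in[0,1]$ be the least value of $\Delta(p,\cdot)$ on $S_p$, for $p\in Q$. If there is a full closed sub-relation, then $m(p)\to0$ as $p$ approaches a point of $Z$. It is then natural to keep over $Q$ the points of $S$ with $\Delta(p,x)\le\varrho(p)$, where $\varrho\ge m$ is definable, continuous on $Q$, and tends to $0$ at $Z$. Continuity of $\varrho$ makes the part over $Q$ closed, $\varrho\ge m$ makes it full, and $\varrho\to0$ makes the union with $A$ closed. Such a $\varrho$ is obtained from the upper semicontinuous envelope of $m$ by the regularization \eqref{eq:g} below.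

\begin{example}\label{ex:two}
Let $S=\{(0,0)\}\cup\{(b,x):b\ne0,\ x\in[0,1]\}$ over $P=\mathbb R$. This is not closed. Here $Z=\{0\}$, $A=\{(0,0)\}$, $\Delta(b,x)=\min(1,\max(|b|,x))$ and $m(b)=\min(1,|b|)$. The choice $\varrho(b)=2\min(1,|b|)$ gives the sub-relation $T=\{(b,x)\in\mathbb R\times[0,1]:x\le2|b|\}$, which is definable, full and closed.
\end{example}

With more layers, $S$ need not be closed over $Q$, and being nonempty on fibers is no longer the right condition for the part cut out by $\Delta\le r$. It has to be replaced by the \emph{existence} of a full closed sub-relation. For the construction of $\varrho$ to remain definable, this existence must be a definable condition on the parameters. We therefore prove both statements simultaneously, for families, by induction on the number of layers.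

\subsection{Layered families}

A family $(V^a)_{a\in I}$ of sets is \emph{definable} if $I$ and $\{(a,v):a\in I,\ v\in V^a\}$ are definable. A \emph{$k$-layered family} ($k\ge1$) is a definable family
\[
\bigl(P^a;\ \emptyset=Z_0^a\subseteq Z_1^a\subseteq\dots\subseteq Z_k^a=P^a;\ S^a\bigr)_{a\in I}
\]
with $P^a\subseteq\mathbb R^m$ and $S^a\subseteq P^a\times X_n$, such that each $Z_j^a$ is closed in $P^a$, and $S^a\cap(Y_j^a\times X_n)$ is closed in $Y_j^a\times X_n$ for $1\le j\le k$, where $Y^a_j=Z^a_j\setminus Z^a_{j-1}$. Fibers of $S^a$ may be empty. Call $a$ \emph{good} if $S^a$ has a full closed sub-relation over $P^a$, definable or not.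

\begin{proposition}\label{prop:layer}
For each $k$-layered family there is a definable family $T^a\subseteq S^a$ such that $T^a$ is a full closed sub-relation of $S^a$ whenever $a$ is good. Consequently the set of good $a$ is definable: $a$ is good iff $T^a$ is full and closed in $P^a\times X_n$.
\end{proposition}

\begin{proof}[Proof of \textup{(5)}$\Rightarrow$\textup{(6)} in Theorem~\ref{thm:class}, given Proposition~\ref{prop:layer}]
With the notation of Lemma~\ref{lem:filt}, put $Z_j=Z^{e+1-j}$ for $0\le j\le e+1$. Then $Z_0=\emptyset$, $Z_{e+1}=P$, and $Z_j\setminus Z_{j-1}=Y^{e+1-j}$ for $j\ge1$. By Lemma~\ref{lem:filt}(ii), (v) this is an $(e+1)$-layered family with a one-point index set. By (5) its index is good, and Proposition~\ref{prop:layer} gives (6).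
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:layer}]
We use induction on $k$. For $k=1$, $S^a$ is closed in $P^a\times X_n$, and it is full if $a$ is good; take $T^a=S^a$.

Let $k\ge2$. We suppress $a$. Write $Z=Z_1$, $Q=P\setminus Z$, which is open in $P$, and $A=S\cap(Z\times X_n)$, which is closed in $Z\times X_n$. Let
\[
\Delta(p,x)=\min\bigl(1,\operatorname{dist}((p,x),A)\bigr),\qquad \delta(p)=\min\bigl(1,\operatorname{dist}(p,Z)\bigr),
\]
with value $1$ if the set in question is empty. Both are definable and $1$-Lipschitz, and $\delta>0$ on $Q$ since $Z$ is closed in $P$.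

\medskip\noindent\emph{Family 1: localized and cut off.} This family serves to measure how close to $A$ a full closed sub-relation can stay near a point $q\in Q$. It is indexed by $(a,q,\varepsilon,r)$ with $q\in Q$, $\varepsilon>0$, $r\ge0$. The base is $P'=Q\cap B(q,\varepsilon)$, the layers are $Z_{j+1}\cap P'$ for $0\le j\le k-1$, and the relation is $S\cap(P'\times X_n)\cap\{\Delta\le r\}$. Its zeroth layer is $Z\cap P'=\emptyset$, its strata are $Y_{j+1}\cap P'$ for $1\le j\le k-1$, and intersecting with the closed set $\{\Delta\le r\}$ preserves closedness over strata. So this family is $(k-1)$-layered, and by induction its set of good indices is definable. Goodness persists when $r$ increases or $\varepsilon$ decreases (restrict the witness). Define, on $Q$,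
\begin{equation}\label{eq:g}
\begin{gathered}
R(q)=\inf\bigl(\{1\}\cup\{r\ge0:\exists\varepsilon>0\ (a,q,\varepsilon,r)\text{ is good}\}\bigr)\in[0,1],\\
g(p)=\sup_{q\in Q}\Bigl(R(q)-\frac{|p-q|}{\delta(p)}\Bigr),\qquad \varrho=g+\delta .
\end{gathered}
\end{equation}
These functions are definable. (For $k=2$, $R$ is the upper semicontinuous envelope of the function $m$ of Section~\ref{sec:two}, where $m(p)=1$ if $S_p=\emptyset$.) We now check that $\varrho$ is a continuous function above $R$ and that $g(p)$ depends only on $R$ at distance at most $\delta(p)$ from $p$.

The term $q=p$ gives $g\ge R\ge0$, so $\varrho>R$. Terms with $|p-q|>\delta(p)$ are negative because $R\le1$. So only $q$ with $|p-q|\le\delta(p)$ matter in the supremum. For such $q$ and any $p'\in Q$,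
\begin{align*}
\frac{|p'-q|}{\delta(p')}-\frac{|p-q|}{\delta(p)}
&\le\frac{|p-p'|}{\delta(p')}+|p-q|\,\frac{\delta(p)-\delta(p')}{\delta(p)\delta(p')}\\
&\le\frac{|p-p'|}{\delta(p')}+\frac{|\delta(p)-\delta(p')|}{\delta(p')}\le\frac{2|p-p'|}{\delta(p')} .
\end{align*}
Hence $g(p)-g(p')\le2|p-p'|/\delta(p')$. Exchanging $p$ and $p'$, we see that $g$, and therefore $\varrho$, is continuous on $Q$. This holds for every $a$, good or not.

\medskip\noindent\emph{Family 2: cut off by $\varrho$.} It is indexed by $a$, with base $Q$, layers $Z_{j+1}\cap Q$ for $0\le j\le k-1$, and relation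
\[
S''=S\cap(Q\times X_n)\cap\{(p,x):\Delta(p,x)\le\varrho(p)\}.
\]
As $\varrho$ is continuous on $Q$, this family is $(k-1)$-layered. Induction gives a definable family $T''\subseteq S''$. Put $T=T''\cup A$; this is a definable family with $T\subseteq S$.

\medskip
Now let $a$ be good, witnessed by a full closed sub-relation $T^*$ of $S$. We must show that $T$ is full and closed in $P\times X_n$.

\medskip\noindent(i) \emph{$a$ is good for Family 2.} We construct full closed pieces locally and glue them. Let $q\in Q$ and pick $r$ with $R(q)<r<\varrho(q)$. Then $(a,q,\varepsilon,r)$ is good for some $\varepsilon$. Indeed, some element of the set defining $R(q)$ is less than $r$. If it is an $r'$ with a good index $(a,q,\varepsilon,r')$, use monotonicity in $r$. If it is $1$, then $r>1$, the condition $\Delta\le r$ is void, and for any $\varepsilon$ the restriction of $T^*$ is a witness. Decreasing $\varepsilon$ to some $\varepsilon_q$, we may assume $\varrho>r$ on $Q\cap B(q,\varepsilon_q)$. A witness $T_q$ for $(a,q,\varepsilon_q,r)$ then lies in $S''$.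

By (S) let $(V_\alpha)$ be a locally finite open refinement of the cover $(Q\cap B(q,\varepsilon_q/2))_{q\in Q}$ of $Q$, say $V_\alpha\subseteq B(q_\alpha,\varepsilon_{q_\alpha}/2)$. The closures $F_\alpha$ of the $V_\alpha$ in $Q$ form a locally finite cover of $Q$, and $F_\alpha\subseteq B(q_\alpha,\varepsilon_{q_\alpha})$. Each $T_{q_\alpha}\cap(F_\alpha\times X_n)$ is closed in $F_\alpha\times X_n$, hence in $Q\times X_n$. Their union is a locally finite union of closed sets, so it is closed; it is full over $Q$ and contained in $S''$. Thus $a$ is good for Family 2, and so $T''$ is full and closed in $Q\times X_n$.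

\medskip\noindent(ii) \emph{$\varrho(p)\to0$ as $Q\ni p\to z\in Z$.} Let $\eta>0$. We claim that there is $\theta>0$ with $\Delta\le\eta$ on $T^*\cap(B(z,\theta)\times X_n)$. Otherwise there are $(p_i,x_i)\in T^*$ with $p_i\to z$, $\Delta(p_i,x_i)>\eta$ and, along a subsequence, $x_i\to x\in X_n$. As $T^*$ is closed in $P\times X_n$ and $z\in P$, we get $(z,x)\in T^*\cap(Z\times X_n)\subseteq A$ and $\Delta(z,x)=0$, contradicting continuity of $\Delta$.

For $q\in Q\cap B(z,\theta)$, the restriction of $T^*$ shows that $(a,q,\theta-|q-z|,\eta)$ is good, so $R(q)\le\eta$. Let $p\in Q$ with $|p-z|<\theta/2$. Since $\delta(p)\le|p-z|$, every $q$ with $|p-q|\le\delta(p)$ lies in $B(z,\theta)$, so $g(p)\le\eta$ and $\varrho(p)\le\eta+|p-z|$.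

\medskip\noindent(iii) \emph{$T$ is full and closed.} It is full over $Z$ because $T^*\cap(Z\times X_n)\subseteq A$, and full over $Q$ by (i). Let $T\ni(p_i,x_i)\to(p,x)\in P\times X_n$. If $p\in Q$, then eventually $p_i\in Q$, since $Q$ is open in $P$. So eventually $(p_i,x_i)\in T''$, and $(p,x)\in T''$ by (i). If $p\in Z$, then $\Delta(p_i,x_i)\le\varrho(p_i)$ for $p_i\in Q$, and $\Delta(p_i,x_i)=0$ for $p_i\in Z$. By (ii), $\Delta(p,x)=0$, so $(p,x)\in\overline A\cap(Z\times X_n)=A$.

\medskip
This proves the first statement. For the second: if $T^a$ is full and closed in $P^a\times X_n$, then $a$ is good by definition, and fullness and closedness are first-order conditions on $a$.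
\end{proof}

This completes the proof of Theorem~\ref{thm:class}. \qed

\subsection{The hypotheses of Theorem~\ref{thm:dim}(1) are needed}

\emph{Closedness.} Let $S=\{(0,0)\}\cup\{(b,1):b\ne0\}$ over $P=\mathbb R$. Its fibers are single points, so its only full sub-relation is $S$ itself, which is not closed. By Theorem~\ref{thm:class}, $\mathrm{Ch}_S\not\le_{\mathrm W}\mathrm{AoUC}^*$. In contrast, the relation of Example~\ref{ex:two} is not closed either, but its choice problem does reduce.

\emph{Boundedness.} Let $S=\{(b,x)\in\mathbb R^2:b(bx-1)=0\}$, which is closed and full over $\mathbb R$; the solutions are not confined to a bounded set. Suppose its choice problem reduced to $\mathrm C_{2^{\mathbb N}}$. As in the proof of (4)$\Rightarrow$(5), take $\rho$-names $u_i$ of $1/i$ for $i\ge1$, and $y_i\in A(u_i)$. Along a subsequence, $u_i\to u$ and $y_i\to y\in A(u)$, where $\rho(u)=0$, so the solutions $x(u_i,y_i)$ converge to the real number $x(u,y)$. But $x(u_i,y_i)=i$. So this problem is not below $\mathrm C_{2^{\mathbb N}}$, hence not below $\mathrm{AoUC}^*$.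

\begin{thebibliography}{9}
\bibitem{BCR} Bochnak, Coste, and Roy, \emph{Real Algebraic Geometry}.
\bibitem{CP} Tonicha Crook and Arno Pauly, \emph{The Weihrauch degree of finding Nash equilibria in multiplayer games}, arXiv:2109.00972 (2021).
\bibitem{vdD} van den Dries, \emph{Tame topology and o-minimal structures}.
\bibitem{Nash} Nash, \emph{Non-cooperative games}, Ann. Math., 1951.
\bibitem{Stone} A. H. Stone, 1948.
\bibitem{Tarski} Tarski, \emph{A decision method for elementary algebra and geometry}, 1951.
\end{thebibliography}

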